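\title{A square-free walk determinant criterion for self-converse mixed graphs}

\begin{abstract}
Let $G$ be a self-converse mixed graph on $n$ vertices with Hermitian adjacency matrix $A$ and walk matrix $W=[e,Ae,\dots,A^{n-1}e]$. We prove that if $2^{-\lfloor n/2\rfloor}\det W$ is square-free in $\mathbb Z[i]$, then every Gaussian rational unitary matrix that fixes the all-one vector $e$ and conjugates $A$ to the Hermitian adjacency matrix of a self-converse mixed graph is a permutation matrix. This answers a question of Wang, Qiu, Qian and Wang, and it implies that every self-converse mixed graph $\mathbb R$-cospectral to $G$ is isomorphic to $G$. We prove a stronger statement, with a condition on the Smith normal form of $W^*W$ in place of square-freeness. The proof replaces $A$ by a real symmetric integer matrix and uses that the dual of the lattice spanned by the walk vectors is a cyclic module. An example on five vertices shows that the parity hypothesis of the stronger statement cannot be dropped.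
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{mixed graph} $G$ on the vertex set $\{1,\dots,n\}$ is obtained from a simple undirected graph by orienting a subset of its edges. Its \emph{Hermitian adjacency matrix} $A=A(G)=(a_{uv})$ has $a_{uv}=1$ if $uv$ is an undirected edge, $a_{uv}=i$ if there is an arc from $u$ to $v$, $a_{uv}=-i$ if there is an arc from $v$ to $u$, and $a_{uv}=0$ otherwise. Let $e$ be the all-one vector and $J=ee^T$. Two mixed graphs $G,H$ are \emph{$\mathbb R$-cospectral} if $yJ-A(G)$ and $yJ-A(H)$ have the same spectrum for every $y\in\mathbb R$. Isomorphic graphs are $\mathbb R$-cospectral, and one wants conditions on $G$ under which the converse holds.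

There is an obstruction that has nothing to do with arithmetic. Reversing every arc of $G$ gives the \emph{converse} of $G$, whose matrix is $\overline A=A^T$. Since $yJ-A^T=(yJ-A)^T$, every mixed graph is $\mathbb R$-cospectral to its converse. So we restrict attention to \emph{self-converse} mixed graphs, those isomorphic to their converse; undirected graphs are among them.

The tool for comparing $\mathbb R$-cospectral graphs is the \emph{walk matrix}
\[
W=W(G)=[e,Ae,\dots,A^{n-1}e].
\]
Let $G$ be self-converse with $\det W\neq0$, and let $\mathcal U_G$ be the set of unitary matrices $U$ with entries in $\mathbb Q(i)$ such that $Ue=e$ and $U^*A(G)U=A(H)$ for some self-converse mixed graph $H$. It is known that the graphs $H$ arising in this way are precisely the self-converse mixed graphs $\mathbb R$-cospectral to $G$ (we include the short proof as Lemma~\ref{lem:U}). For $U\in\mathcal U_G$, the Gaussian integers $\ell$ such that $\ell U$ has entries in $\mathbb Z[i]$ form a nonzero ideal. Its generator, an element of smallest norm, is the \emph{level} $\ell(U)$. It is defined up to a unit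 and normalized so that $\ell(U)=1$ means that $U$ itself has entries in $\mathbb Z[i]$. The level measures how far $U$ is from being an isomorphism: a matrix of level $1$ is a permutation matrix (Proposition~\ref{prop:equiv}).

When should all levels be $1$? We shall see that $U=W(G)W(H)^{-1}$ and $|\det W(H)|=|\det W(G)|$, so $\ell(U)$ divides $\det W(H)$, and a determinant of absolute value $1$ would settle the matter. This is too much to ask. It is known that $2^{\lfloor n/2\rfloor}$ divides $\det W$ in $\mathbb Z[i]$ and that the quotient
\[
\omega(G)=2^{-\lfloor n/2\rfloor}\det W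
\]
is real or purely imaginary; both facts are recovered below, in Lemmas~\ref{lem:S} and~\ref{lem:two}. The natural substitute is to ask that $\det W$ carry no more than the forced power of $1+i$ and that every other prime occur at most once. This is the question posed by Wang, Qiu, Qian and Wang~\cite{WQQW}:
\begin{quote}
\emph{Let $G$ be a self-converse mixed graph such that $\omega(G)$ is square-free in $\mathbb Z[i]$. Is $\ell(U)=1$ for every $U\in\mathcal U_G$?}
\end{quote}
The prime $1+i$ gives a reason for doubt. The matrix
\begin{equation}\label{eq:m}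
m=\frac12\begin{pmatrix}1-i&1+i\\1+i&1-i\end{pmatrix}
\end{equation}
is unitary, fixes the all-one vector and has level $1+i$, and block sums of $m$, $\overline m$ and $1$ do conjugate mixed graphs to nonisomorphic mixed graphs (Example~\ref{ex:five}). Nevertheless the answer is yes.

\begin{theorem}\label{thm:main}
Let $G$ be a self-converse mixed graph with $\det W\ne0$ such that $\omega(G)$ is square-free in $\mathbb Z[i]$. Then every $U\in\mathcal U_G$ is a permutation matrix. In particular $\ell(U)=1$.
\end{theorem}

We prove a stronger theorem. Write $\omega(G)=(\text{unit})\cdot d$ with $d=d(G)$ a positive integer, and put $h_k=e^TA^ke$. Each $h_k$ is a Gaussian integer, and it is real because $A$ is Hermitian; so $h_k\in\mathbb Z$. The matrix $W^*W=(h_{j+k})_{0\le j,k\le n-1}$ is therefore an integer matrix, of determinant $|\det W|^2=2^{2\lfloor n/2\rfloor}d^2$. Recall that a nonsingular integer matrix $C$ can be brought, by multiplication on both sides with integer matrices of determinant $\pm1$, to the form $\operatorname{diag}(s_1,\dots,s_n)$ with $s_j>0$ and $s_1\mid s_2\mid\dots\mid s_n$.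 The $s_j$ are the \emph{invariant factors} of $C$; their product is $|\det C|$, the cokernel $\mathbb Z^n/C\mathbb Z^n$ is isomorphic to $\bigoplus_j\mathbb Z/s_j$, and the rank of $C$ over $\mathbb F_q$ is the number of $s_j$ not divisible by the prime~$q$.

\begin{theorem}\label{thm:strong}
Let $G$ be a self-converse mixed graph on $n$ vertices with $\det W\ne0$ and $d$ odd. Suppose that for each odd prime $q\mid d$ at least one of the following holds:
\begin{itemize}
\item[(a)] $q^2$ does not divide the largest invariant factor of $W^*W$;
\item[(b)] $\operatorname{rank}_{\mathbb F_q}(W^*W)=n-1$.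
\end{itemize}
Then $\mathcal U_G$ is exactly the set of the $n!$ permutation matrices, and every self-converse mixed graph $\mathbb R$-cospectral to $G$ is isomorphic to $G$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:strong}]
Let $\omega(G)$ be square-free in $\mathbb Z[i]$. Since $2=-i(1+i)^2$, the integer $d$ is odd, and no square of a rational prime divides $d$. Let $q$ be a prime dividing $d$. Then $q^2$ is the exact power of $q$ dividing $\det(W^*W)$. Either two invariant factors of $W^*W$ are divisible by $q$, each exactly once, and (a) holds, or only one is, and (b) holds.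
\end{proof}

The proof of Theorem~\ref{thm:strong} runs as follows. A self-converse graph with nonsingular walk matrix has an involution $P$ of the vertex set that reverses all arcs. A unitary square root $\Theta_P$ of $P$ conjugates $A$ to a real symmetric \emph{integer} matrix $S$, and every $U\in\mathcal U_G$ factors as $U=\Theta_PQ\Theta_{P'}^*$, where $P'$ is the involution of $H$ and $Q$ is a rational orthogonal matrix (Section~\ref{sec:real}). Two things remain: that $Q$ is a permutation matrix (Section~\ref{sec:lattice}), and that $Q$ carries $P'$ to $P$ (Section~\ref{sec:inv}). Both come from one principle, which Section~\ref{sec:small} shows on two vertices: a certain finite module attached to $S$ is cyclic, and a cyclic module cannot contain the same piece twice.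

\section{Walk matrices and the set $\mathcal U_G$}\label{sec:walk}

We identify a permutation $P$ of $\{1,\dots,n\}$ with the matrix given by $P\varepsilon_z=\varepsilon_{Pz}$ on the standard basis vectors $\varepsilon_z$. Two mixed graphs $G,H$ are isomorphic if and only if $A(H)=R^TA(G)R$ for a permutation matrix $R$.

\begin{lemma}\label{lem:U}
Let $G,H$ be mixed graphs on $n$ vertices, $A=A(G)$, $B=A(H)$, with $\det W(G)\ne0$.
\begin{itemize}
\item[(i)] If $U$ is unitary, $Ue=e$ and $U^*AU=B$, then $G$ and $H$ are $\mathbb R$-cospectral and $W(H)=U^*W(G)$. In particular $|\det W(H)|=|\det W(G)|$, and $U=W(G)W(H)^{-1}$ is determined by $A$ and $B$.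
\item[(ii)] If $G$ and $H$ are $\mathbb R$-cospectral, there is a unitary matrix $U$ with entries in $\mathbb Q(i)$ such that $Ue=e$ and $U^*AU=B$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) From $Ue=e$ we get $U^*e=e$. Hence $U^*(yJ-A)U=yJ-B$, and $U^*A^ke=B^kU^*e=B^ke$ for all $k$.

(ii) For large real $x$, the determinant of a rank-one perturbation and the geometric series give
\[
\det(xI+A-yJ)=\det(xI+A)\Bigl(1-y\sum_{k\ge0}(-1)^kh_kx^{-k-1}\Bigr).
\]
Comparing with the same formula for $B$ at $y=0$ and $y=1$, we see that $A$ and $B$ have the same characteristic polynomial and the same numbers $h_k$. So $W(H)^*W(H)=W(G)^*W(G)$; thus $W(H)$ is nonsingular and $U=W(G)W(H)^{-1}$ is unitary. Both walk matrices have first column $e$, so $Ue=e$. If $C$ is the companion matrix of the common characteristic polynomial, then $AW(G)=W(G)C$ and $BW(H)=W(H)C$ by the Cayley--Hamilton theorem, and therefore $AU=UB$.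
\end{proof}

The question about levels is thus the same as the question about isomorphism.

\begin{proposition}\label{prop:equiv}
Let $G$ be a self-converse mixed graph with $\det W\ne0$. The following are equivalent:
\begin{itemize}
\item[(1)] $\ell(U)=1$ for all $U\in\mathcal U_G$;
\item[(2)] $\mathcal U_G$ is the set of permutation matrices;
\item[(3)] every self-converse mixed graph $\mathbb R$-cospectral to $G$ is isomorphic to $G$.
\end{itemize}
\end{proposition}

\begin{proof}
(1)$\Rightarrow$(2). Every permutation matrix $R$ lies in $\mathcal U_G$, since $R^TAR$ is the matrix of a relabeling of $G$. Conversely, a row of a unitary matrix with entries in $\mathbb Z[i]$ has norm $1$, so it has exactly one nonzero entry, and $Ue=e$ forces this entry to be $1$. An invertible matrix of this shape is a permutation matrix.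

(2)$\Rightarrow$(3). By Lemma~\ref{lem:U}(ii), $A(H)=U^*AU$ with $U\in\mathcal U_G$, and $U$ is a permutation matrix.

(3)$\Rightarrow$(1). Let $U^*AU=A(H)$. By Lemma~\ref{lem:U}(i), $H$ is $\mathbb R$-cospectral to $G$, so $A(H)=R^TAR$ for a permutation matrix $R$, and $U=R$ by the uniqueness in Lemma~\ref{lem:U}(i).
\end{proof}

The forced power of $2$ in $\det W$ comes from the following parity fact.

\begin{lemma}\label{lem:parity}
For every mixed graph, $h_k$ is even for all $k\ge1$.
\end{lemma}

\begin{proof}
Put $x=A^je\in\mathbb Z[i]^n$. Since $A$ is Hermitian with zero diagonal, $h_{2j+1}=x^*Ax=\sum_{u<v}2\operatorname{Re}(\overline{x_u}a_{uv}x_v)$ is even. Since $|\alpha+\beta i|^2=\alpha^2+\beta^2\equiv\alpha+\beta\pmod 2$ for integers $\alpha,\beta$, we have $h_{2j}=x^*x\equiv\operatorname{Re}(e^Tx)+\operatorname{Im}(e^Tx)=h_j\pmod 2$. Induction on $k$ finishes the proof.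
\end{proof}

\section{A real form of a self-converse graph}\label{sec:real}

This section is where the hypothesis that $G$ and $H$ are self-converse enters: it lets us trade the Hermitian problem over $\mathbb Z[i]$ for a symmetric problem over $\mathbb Z$.

\begin{lemma}\label{lem:P}
Let $G$ be self-converse with $\det W\ne0$. Then there is exactly one permutation matrix $P$ with $P^TAP=\overline A$, and $P^2=I$.
\end{lemma}

\begin{proof}
Such a $P$ exists because $G$ is self-converse. Let $P_1,P_2$ be two such matrices, not necessarily distinct. Conjugating $P_2^TAP_2=\overline A$ gives $P_2^T\overline AP_2=A$, so $(P_1P_2)^TA(P_1P_2)=A$. Thus $P_1P_2$ commutes with $A$ and fixes $e$, so it fixes every column of $W$, and $P_1P_2=I$. Taking $P_1=P_2$ gives $P_1^2=I$, and then $P_2=P_1^{-1}=P_1$.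
\end{proof}

We call $P$ the \emph{involution of $G$}; it is $I$ when $G$ has no arcs. From $PAP=\overline A$ we get $\overline{A^ke}=PA^ke$: all walk vectors lie in the real vector space $\{v\in\mathbb C^n:\overline v=Pv\}$, which has dimension $n$. We want a unitary matrix that maps $\mathbb R^n$ onto this space and fixes $e$. For a permutation matrix $P$ with $P^2=I$ put
\[
\Theta_P=\tfrac{1-i}2I+\tfrac{1+i}2P=\tfrac{1-i}2(I+iP).
\]
It acts as $1$ on a fixed point of $P$ and as the matrix $m$ of \eqref{eq:m} on a $2$-cycle. Expanding the square gives $\Theta_P^2=\frac{-2i+2i}{4}I+P=P$, and $\Theta_P^*=\overline{\Theta_P}=\Theta_PP$ because $\Theta_P$ is symmetric. Hence $\Theta_P\Theta_P^*=P^2=I$, $\Theta_Pe=e$, and $\overline{\Theta_Pr}=P\Theta_Pr$ for real $r$, as wanted. The eigenvalues of $\Theta_P$ are $1$ and $-i$ (on the $+1$ and $-1$ eigenspaces of $P$), so $\det\Theta_P$ is a unit of $\mathbb Z[i]$.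

Write $A=X+iY$ with $X,Y$ real: $X$ is the $0/1$ matrix of the undirected edges and $Y$ is the skew-symmetric $0,\pm1$ matrix of the arcs. The relation $PAP=\overline A$ says that $PXP=X$ and $PYP=-Y$.

\begin{lemma}\label{lem:S}
Let $A=X+iY$ be the matrix of a mixed graph and $P$ a permutation matrix with $P^2=I$ and $PAP=\overline A$. Put $S=(s_{wz})=\Theta_P^*A\Theta_P$. Then
\begin{equation}\label{eq:S}
S=X-YP,\qquad\text{that is,}\qquad s_{wz}=X_{wz}-Y_{w,Pz},
\end{equation}
so $S$ is a real symmetric integer matrix. Moreover:
\begin{itemize}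
\item[(i)] $PSP\equiv S\pmod2$, that is, $s_{Pw,Pz}\equiv s_{wz}\pmod 2$ for all vertices $w,z$;
\item[(ii)] if $Pw=w$ and $Pz=z$, then $s_{wz}\in\{0,1\}$;
\item[(iii)] the integer matrix $W_S=[e,Se,\dots,S^{n-1}e]$ equals $\Theta_P^*W$. Hence $W_S^TW_S=W^*W$, and $\det W$ is a unit of $\mathbb Z[i]$ times the integer $\det W_S$.
\end{itemize}
\end{lemma}

\begin{proof}
We have $S=\frac12(I-iP)A(I+iP)=\frac12\bigl(A+PAP+i(AP-PA)\bigr)$. Here $A+PAP=A+\overline A=2X$, and $PA=\overline AP$ gives $AP-PA=2iYP$. This proves \eqref{eq:S}; being real and Hermitian, $S$ is symmetric. Next, $PSP=X-PY=X+YP=S+2YP$, which is (i). If $w,z$ are fixed by $P$, then $PYP=-Y$ gives $Y_{wz}=-Y_{wz}$, so $s_{wz}=X_{wz}$, which is (ii). Finally $S^ke=\Theta_P^*A^k\Theta_Pe=\Theta_P^*A^ke$.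
\end{proof}

For a self-converse $G$ with $\det W\neq0$ and involution $P$, we call $S=S(G)$ the \emph{real form} of $G$. The matrices in $\mathcal U_G$ become real as well.

\begin{lemma}\label{lem:Q}
Let $G$ be self-converse with $\det W\ne0$, and let $U\in\mathcal U_G$ with $U^*AU=A(H)$. Let $P,P'$ be the involutions and $S,S'$ the real forms of $G,H$. Then $Q=\Theta_P^*U\Theta_{P'}$ is a rational orthogonal matrix with $Qe=e$ and $Q^TSQ=S'$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:U}(i), $W(H)$ is nonsingular, so $P'$ and $S'$ are defined. The matrix $Q$ is unitary, fixes $e$, and $Q^*SQ=\Theta_{P'}^*U^*AU\Theta_{P'}=S'$. By Lemmas~\ref{lem:U}(i) and~\ref{lem:S}(iii), $Q=\Theta_P^*W(G)\bigl(\Theta_{P'}^*W(H)\bigr)^{-1}=W_SW_{S'}^{-1}$, which has rational entries.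
\end{proof}

\section{Two vertices and five vertices}\label{sec:small}

Even if $Q=I$, the matrix $U=\Theta_P\Theta_{P'}^*$ equals $I$ only when $P=P'$. So we must understand when one integer matrix $S$ can be written as $X-YP$ in two ways. The following two examples show how this happens and what detects it.

\begin{example}[two vertices]\label{ex:two}
Let $n=2$ and let $P$ be the transposition. Let $M\subset\mathbb Z^2$ be spanned by $(1,1)^T$ and $(1,-1)^T$. For $v\in\frac12M$ the numbers $\sigma=v_1+v_2$ and $\delta=v_1-v_2$ are integers, and both are even exactly when $v\in M$. So $(\sigma,\delta)\bmod2$ are coordinates on $\frac12M/M\cong\mathbb F_2^2$.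

Let $G$ be an edge ($b=1$) or the empty graph ($b=0$), so $A=bP$ and $\det W=0$. Both $I$ and $P$ satisfy the hypotheses of Lemma~\ref{lem:S}, and both give $S=bP$. Accordingly $\Theta_P=m$ commutes with $A$, fixes $e$ and has level $1+i$: the conclusion of the theorems fails. On $\frac12M/M$ the matrix $S$ acts by $(\sigma,\delta)\mapsto(b\sigma,-b\delta)\equiv b(\sigma,\delta)$. This is a scalar, so no vector generates $\mathbb F_2^2$ under $S$.

Now let $G$ be the arc from $1$ to $2$. Then $Ae=(i,-i)^T$, $\det W=-2i$, $d=1$, and \eqref{eq:S} gives $S=\operatorname{diag}(-1,1)$. By Lemma~\ref{lem:S}(ii) this $S$ does not arise from the involution $I$. On $\frac12M/M$ it acts by $(\sigma,\delta)\mapsto(-\delta,-\sigma)\equiv(\delta,\sigma)$, and the vector $(1,0)$ together with its image spans $\mathbb F_2^2$. This is no accident: here $M$ is spanned by the columns $e,Se$ of $W_S$, so $\frac12 M$ is generated by $\frac12e$ under $S$.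
\end{example}

The general proof has the same two halves. When $d$ is odd, the analogue of $\frac12M/M$ is generated by one vector under $S$. When $k\geq1$ pairs of vertices are swapped by one involution and fixed by the other, $S$ acts on it by a matrix $C\oplus C$, which has no such vector. If $d$ is even the first half can fail, and then so can the theorem.

\begin{example}[five vertices]\label{ex:five}
Let $G$ and $H$ be the graphs of Figure~\ref{fig:five}, with matrices
\[
A=\begin{pmatrix}0&1&1&1&1\\1&0&-i&i&1\\1&i&0&1&0\\1&-i&1&0&0\\1&1&0&0&0\end{pmatrix},\qquad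
B=\begin{pmatrix}0&1&-i&1&1\\1&0&i&1&1\\i&-i&0&1&0\\1&1&1&0&0\\1&1&0&0&0\end{pmatrix}.
\]
The transposition $P=(3\,4)$ satisfies $PAP=\overline A$, and $P'=(1\,2)$ satisfies $P'BP'=\overline B$. Apply \eqref{eq:S}. For $G$ the arcs give $s_{23}=-Y_{24}=-1$ and $s_{24}=-Y_{23}=1$; for $H$, with $B=X'+iY'$, they give $s_{13}=-Y'_{13}=1$ and $s_{23}=-Y'_{23}=-1$. All other entries on or above the diagonal come from undirected edges, and both graphs yield the same $S$:
\[
S=\begin{pmatrix}0&1&1&1&1\\1&0&-1&1&1\\1&-1&0&1&0\\1&1&1&0&0\\1&1&0&0&0\end{pmatrix},\qquad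
W_S=\begin{pmatrix}1&4&8&26&60\\1&2&8&16&56\\1&1&5&7&31\\1&3&7&21&49\\1&2&6&16&42\end{pmatrix}.
\]
Subtracting row $5$ of $W_S$ from the others leaves a $4\times4$ determinant with rows $\rho_1=(2,2,10,18)$, $\rho_2=(0,2,0,14)$, $\rho_3=(-1,-1,-9,-11)$, $\rho_4=(1,1,5,7)$. The rows $\rho_4$, $\rho_2$, $\rho_3+\rho_4=(0,0,-4,-4)$, $\rho_1-2\rho_4=(0,0,0,4)$ form a triangular matrix, so $|\det W|=1\cdot2\cdot4\cdot4=32$ and $d=32/2^2=8$.

The matrix $U=\Theta_P\Theta_{P'}^*=\overline m\oplus m\oplus1$ fixes $e$ and satisfies $U^*AU=\Theta_{P'}S\Theta_{P'}^*=B$. So $U\in\mathcal U_G$, and $\ell(U)=1+i$. In each graph the arcs form a directed path with two arcs, whose middle vertex has total degree $4$ in $G$ and $3$ in $H$; so $H\not\cong G$. Since $d=8$ has no odd prime factor, the condition on odd primes in Theorem~\ref{thm:strong} holds vacuously. Hence the hypothesis that $d$ is odd cannot be removed from that theorem. We make no claim about the cases in which the exact power of $2$ dividing $d$ is $2$ or $4$.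
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1,every node/.style={circle,draw,inner sep=1.5pt,font=\small}]
\node (a1) at (0,1.5) {1}; \node (a2) at (1.5,1.5) {2}; \node (a3) at (0,0) {3};
\node (a4) at (1.5,0) {4}; \node (a5) at (0.75,2.5) {5};
\draw (a1)--(a2) (a1)--(a3) (a1)--(a4) (a1)--(a5) (a2)--(a5) (a3)--(a4);
\draw[->,very thick] (a3)--(a2); \draw[->,very thick] (a2)--(a4);
\node[draw=none] at (-0.7,1) {$G$};
\node (b1) at (4,1.5) {1}; \node (b2) at (5.5,1.5) {2}; \node (b3) at (4,0) {3};
\node (b4) at (5.5,0) {4}; \node (b5) at (4.75,2.5) {5};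
\draw (b1)--(b2) (b1)--(b4) (b1)--(b5) (b2)--(b4) (b2)--(b5) (b3)--(b4);
\draw[->,very thick] (b2)--(b3); \draw[->,very thick] (b3)--(b1);
\node[draw=none] at (6.2,1) {$H$};
\end{tikzpicture}
\caption{Two nonisomorphic $\mathbb R$-cospectral self-converse mixed graphs with $|\det W|=32$. Thin lines are undirected edges and thick arrows are arcs. Swapping vertices $3,4$ reverses the arcs of $G$; swapping $1,2$ reverses the arcs of $H$.}
\label{fig:five}
\end{figure}

\section{The walk lattice and its dual}\label{sec:lattice}

In this section $G$ is self-converse with $\det W\ne0$, and $S$ is its real form. We show that under the hypotheses of Theorem~\ref{thm:strong} the matrix $Q$ of Lemma~\ref{lem:Q} is integral. A rational number is an integer if no prime divides its denominator, so we may work one prime at a time.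

\subsection*{Lattices}
Fix a prime $q$. Let $\mathbb Z_{(q)}$ be the ring of rational numbers with denominator prime to $q$; it is a principal ideal domain whose units are the fractions with numerator and denominator prime to $q$. Put $\Lambda=\mathbb Z_{(q)}^n$. A \emph{lattice} is a module $L=C\Lambda$ with $C$ a nonsingular rational matrix; every $\mathbb Z_{(q)}$-module lying between two lattices is a lattice. The \emph{dual} of $L$ is
\[
L^\#=\{v\in\mathbb Q^n: v\cdot r\in\mathbb Z_{(q)}\text{ for all }r\in L\}=(C^T)^{-1}\Lambda .
\]
Thus $L^{\#\#}=L$, and duality reverses inclusions. If $L_1\subset L_2$, write $L_2=C\Lambda$, $L_1=CK\Lambda$; then $[L_2:L_1]$ and $[L_1^\#:L_2^\#]$ both equal the largest power of $q$ dividing $\det K=\det K^T$. We call $L$ \emph{stable} if $SL\subset L$. Since $S$ is symmetric, $Sv\cdot r=v\cdot Sr$, so the dual of a stable lattice is stable. We regard stable lattices and their quotients as modules over $\mathbb Z_{(q)}[t]$, with $t$ acting as $S$.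

The statement that $Q$ has entries in $\mathbb Z_{(q)}$ follows from $Q\Lambda=\Lambda$. The lattices $\Lambda$ and $Q\Lambda$ share three properties: they are self-dual (as $Q$ is orthogonal), stable (as $S$ and $S'$ are integral and $SQ=QS'$), and they contain $e=Qe$. We want these properties to determine the lattice. The last two say that it contains the \emph{walk lattice}
\[
N=W_S\Lambda=\mathbb Z_{(q)}[S]\,e,
\]
where the second equality holds by the Cayley--Hamilton theorem. A self-dual lattice $L\supset N$ satisfies $N\subset L=L^\#\subset N^\#$, so it is a submodule $L/N$ of the finite module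
\[
D=N^\#/N .
\]
The equality $[N^\#:L]=[L:N]$ shows that $|L/N|^2=|D|$. If the columns of $C$ are any basis of $N$, the map $v\mapsto C^Tv$ identifies $D$ with the cokernel $\Lambda/C^TC\Lambda$ of the Gram matrix. With $C=W_S$ the Gram matrix is $W^*W$, so $D$ is the $q$-primary part of the cokernel of $W^*W$.

The lattice $N$ is generated by the single vector $e$. The key fact is that its dual is also generated by a single vector.

\begin{lemma}\label{lem:cyclic}
The $\mathbb Z_{(q)}[t]$-module $N^\#$ is cyclic. Hence so is $D$.
\end{lemma}

\begin{proof}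
Let $g_0,\dots,g_{n-1}$ be the basis of $N^\#$ dual to the basis $e,Se,\dots,S^{n-1}e$ of $N$, and let $g=g_{n-1}$. The coefficient of $g_k$ in $S^jg$ is $S^jg\cdot S^ke=g\cdot S^{j+k}e\in\mathbb Z_{(q)}$. It is $0$ for $j+k<n-1$ and $1$ for $j+k=n-1$. The matrix of these coefficients for $0\le j,k\le n-1$ therefore has determinant $\pm1$, and $g,Sg,\dots,S^{n-1}g$ is a basis of $N^\#$.
\end{proof}

If $qD=0$, then $D$ is a cyclic module over the principal ideal domain $\mathbb F_q[t]$. Recall what this means: $D\cong\mathbb F_q[t]/(\mu)$ for a monic $\mu$ of degree $\dim D$; no nonzero polynomial of smaller degree annihilates $D$; and the submodules are the $(\psi)/(\mu)$ with $\psi$ a monic divisor of $\mu$, determined by the submodule. In particular submodules, like quotients, are again cyclic.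

\subsection*{Uniqueness of the self-dual lattice}
The dot product induces a symmetric pairing $\langle\ ,\ \rangle\colon D\times D\to\mathbb Q/\mathbb Z_{(q)}$. It is nondegenerate because $N^{\#\#}=N$, the operator $t$ is self-adjoint for it, and it vanishes on $L/N$ when $L=L^\#$. Consider first the smallest interesting case $|D|=q^2$, which is the only one that odd primes produce in Theorem~\ref{thm:main}. If $D$ is a cyclic group, it has one subgroup of order $q$. Otherwise $D\cong\mathbb F_q^2$, and two different stable self-dual lattices give two lines, spanned by $u$ and $u'$, with $\langle u,u\rangle=\langle u',u'\rangle=0$, $tu=\lambda u$, $tu'=\lambda'u'$. Nondegeneracy forces $\langle u,u'\rangle\ne0$, and self-adjointness gives $\lambda\langle u,u'\rangle=\lambda'\langle u,u'\rangle$. So $\lambda=\lambda'$ and $t$ is a scalar on $\mathbb F_q^2$, contradicting Lemma~\ref{lem:cyclic}. The general statement is the following.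

\begin{lemma}\label{lem:unique}
Suppose that $qD=0$ or that $D$ is a cyclic group. Then there is at most one stable lattice $L$ with $N\subset L=L^\#$.
\end{lemma}

\begin{proof}
If $D$ is a cyclic group, it has at most one subgroup of order $|D|^{1/2}$. Let $qD=0$, let $g$ generate $N^\#$, and identify $D$ with $\mathbb F_q[t]/(\mu)$ so that the class of $g$ corresponds to $1$. A stable lattice $L$ between $N$ and $N^\#$ corresponds to $(\psi)/(\mu)$ for a monic $\psi\mid\mu$; thus $L=\tilde\psi(S)N^\#+N$ for a lift $\tilde\psi\in\mathbb Z[t]$ of $\psi$. Let $v=b(S)g\in N^\#$ with $b\in\mathbb Z_{(q)}[t]$. Since $v\cdot N\subset\mathbb Z_{(q)}$ holds automatically,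
\[
v\in L^\#\iff \tilde\psi(S)v\cdot N^\#\subset\mathbb Z_{(q)}\iff\tilde\psi(S)v\in N\iff \mu\mid\psi\,\bar b \ \text{ in }\mathbb F_q[t],
\]
where $\bar b$ is the reduction of $b$. So $L^\#/N=(\mu/\psi)/(\mu)$. If $L=L^\#$, then $\psi^2=\mu$, and by unique factorization this determines the monic polynomial $\psi$.
\end{proof}

\begin{remark}
Cyclicity over $\mathbb Z_{(q)}[t]$ alone does not give uniqueness. The cyclic module $(\mathbb Z/q^2)[t]/(t^2)$ carries the nondegenerate pairing $\langle a_0+a_1t,b_0+b_1t\rangle=(a_0b_1+a_1b_0)/q^2$, for which $t$ is self-adjoint, and the pairing vanishes on both submodules $(q)$ and $(t)$, each of order $q^2$. Conditions (a) and (b) of Theorem~\ref{thm:strong} serve to exclude such modules and are used nowhere else.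
\end{remark}

\subsection*{The prime $2$}
At $q=2$ the module $D$ is large, of order at least $2^{2\lfloor n/2\rfloor}$. The hypothesis that $d$ is odd makes it an $\mathbb F_2$-vector space. This lemma is the only form in which that hypothesis is used.

\begin{lemma}\label{lem:two}
Let $q=2$. Then $2^{\lfloor n/2\rfloor}$ divides $\det W_S$, and if $d$ is odd, then $2D=0$, that is, $2N^\#\subset N$.
\end{lemma}

\begin{proof}
Let $n$ be even. Then $h_0=n$ is even, and by Lemma~\ref{lem:parity} the Gram matrix $W_S^TW_S=(h_{j+k})$ equals $2T$ with $T$ integral. So $(\det W_S)^2=2^n\det T$, which gives the divisibility and $\det T=d^2$. If $d$ is odd, $T$ is invertible over $\mathbb Z_{(2)}$ and $D\cong\Lambda/2\Lambda$.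

Let $n$ be odd, so that $n$ is a unit of $\mathbb Z_{(2)}$ and we can split off $e$. The vectors $e$ and $f_k=S^ke-\frac{h_k}ne$ $(1\le k\le n-1)$ arise from the columns of $W_S$ by a unitriangular change of basis over $\mathbb Z_{(2)}$, so they form a basis of $N$ with Gram determinant $(\det W_S)^2$. We have $f_k\cdot e=0$ and $f_j\cdot f_k=h_{j+k}-h_jh_k/n\in2\mathbb Z_{(2)}$. So the Gram matrix is $(n)\oplus2T$ with $T$ of size $n-1$ over $\mathbb Z_{(2)}$, and $(\det W_S)^2=2^{n-1}n\det T$. This gives the divisibility and $n\det T=d^2$. If $d$ is odd, $T$ is invertible over $\mathbb Z_{(2)}$ and $D\cong(\mathbb Z/2)^{n-1}$.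
\end{proof}

\begin{proposition}\label{prop:Q}
Under the hypotheses of Theorem~\ref{thm:strong}, the matrix $Q$ of Lemma~\ref{lem:Q} is a permutation matrix.
\end{proposition}

\begin{proof}
Let $q$ be any prime. The hypothesis of Lemma~\ref{lem:unique} holds: for $q=2$ by Lemma~\ref{lem:two}; for odd $q\nmid d$ because $D=0$; and for odd $q\mid d$ because (a) says $qD=0$, while (b) says that only one invariant factor of $W^*W$ is divisible by $q$, so that $D$ is a cyclic group. Both $\Lambda$ and $Q\Lambda$ are stable self-dual lattices containing $N$, so $Q\Lambda=\Lambda$ and $Q$ has entries in $\mathbb Z_{(q)}$. As this holds for all $q$, the orthogonal matrix $Q$ is integral. Each row then has a single nonzero entry $\pm1$, and $Qe=e$ makes it $+1$.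
\end{proof}

\section{The real form determines the involution}\label{sec:inv}

We now prove that the phenomenon of Example~\ref{ex:five} does not occur when $d$ is odd. Throughout, $q=2$, and $\Lambda,N,D$ are the objects of Section~\ref{sec:lattice} over $\mathbb Z_{(2)}$; congruences are modulo $2\mathbb Z_{(2)}$.

\begin{proposition}\label{prop:P}
Let $G,H$ be self-converse mixed graphs on $\{1,\dots,n\}$ with nonsingular walk matrices, involutions $P,P'$ and the same real form $S$. If $d(G)$ is odd, then $P=P'$.
\end{proposition}

\begin{proof}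
Lemma~\ref{lem:S} applies to $S$ with each of $P$ and $P'$. By part (i), $S$ commutes with $P$ and $P'$ modulo $2$. Since both fix $e$, they fix every $S^ke$ modulo $2$. Therefore
\begin{equation}\label{eq:const}
r_x\equiv r_y\quad\text{whenever $r\in N$ and $x,y$ lie in the same orbit of }\Gamma=\langle P,P'\rangle .
\end{equation}

\emph{Step 1: the orbits of $\Gamma$ have at most two elements.} Two involutions can generate long orbits, and we first rule these out. Let $x,y,z$ be distinct vertices in one orbit. By \eqref{eq:const}, $\frac12(\varepsilon_x+\varepsilon_y)\cdot r=\frac12(r_x+r_y)\in\mathbb Z_{(2)}$ for all $r\in N$, so $\frac12(\varepsilon_x+\varepsilon_y)\in N^\#$. By Lemma~\ref{lem:two}, $\varepsilon_x+\varepsilon_y\in N$. Its coordinates at $x$ and $z$ are $1$ and $0$, contradicting \eqref{eq:const}.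

So each of $P,P'$ either swaps or fixes pointwise each two-element orbit, and $P\ne P'$ only if some orbit is swapped by exactly one of them. Let $\{x_1,y_1\},\dots,\{x_k,y_k\}$ be the orbits swapped by $P$ and fixed pointwise by $P'$, and let $Z$ be the set of the remaining vertices. We show that $k=0$. The argument uses only Lemma~\ref{lem:S} for the two involutions and properties of $S$, so it applies equally with $P$ and $P'$ exchanged, and the proposition follows.

\emph{Step 2: the entries of $S$ in the rows $x_j,y_j$.} All $x_j,y_j$ are fixed by $P'$, so by Lemma~\ref{lem:S}(ii) for $P'$ the entries of $S$ between them lie in $\{0,1\}$. By Lemma~\ref{lem:S}(i) for $P$, $s_{x_jx_l}\equiv s_{y_jy_l}$ and $s_{x_jy_l}\equiv s_{y_jx_l}$. Congruent elements of $\{0,1\}$ are equal, so for all $j,l$, including $j=l$,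
\begin{equation}\label{eq:block}
\begin{pmatrix}s_{x_jx_l}&s_{x_jy_l}\\s_{y_jx_l}&s_{y_jy_l}\end{pmatrix}=\begin{pmatrix}a_{jl}&b_{jl}\\b_{jl}&a_{jl}\end{pmatrix}.
\end{equation}
This is where the second involution matters: with $P$ alone we have only congruences, and the block could be $\operatorname{diag}(-1,1)$ as for the arc in Example~\ref{ex:two}. Next we claim
\begin{equation}\label{eq:Z}
s_{x_jz}\equiv s_{y_jz}\qquad(z\in Z).
\end{equation}
By Step 1, a vertex $z\in Z$ is either fixed by $P$ or lies in an orbit swapped by both involutions. If $Pz=z$, then $s_{x_jz}\equiv s_{Px_j,Pz}=s_{y_jz}$. If $Pz=P'z$, apply $P'$ and then $P$: $s_{x_jz}\equiv s_{x_j,P'z}\equiv s_{y_j,PP'z}=s_{y_jz}$.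

\emph{Step 3: a cyclic module that sees only the pairs $\{x_j,y_j\}$.} The module $D$ involves all vertices. To isolate the $k$ pairs, we enlarge $N$ to the analogue of the lattice $M$ of Example~\ref{ex:two}:
\[
M=\{r\in\Lambda: r_{x_j}\equiv r_{y_j}\text{ for }1\le j\le k\}.
\]
By \eqref{eq:const}, $N\subset M\subset\Lambda$. For $v\in\mathbb Q^n$ put $\sigma_j(v)=v_{x_j}+v_{y_j}$ and $\delta_j(v)=v_{x_j}-v_{y_j}$. Adding and subtracting rows $x_j$ and $y_j$ of $S$ and using \eqref{eq:block}, we get
\begin{equation}\label{eq:action}
\begin{aligned}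
\sigma_j(Sv)&=\sum_{l=1}^k(a_{jl}+b_{jl})\,\sigma_l(v)+\sum_{z\in Z}(s_{x_jz}+s_{y_jz})\,v_z,\\
\delta_j(Sv)&=\sum_{l=1}^k(a_{jl}-b_{jl})\,\delta_l(v)+\sum_{z\in Z}(s_{x_jz}-s_{y_jz})\,v_z,
\end{aligned}
\end{equation}
and by \eqref{eq:Z} the coefficients of the $v_z$ are even. If $r\in M$, then $Sr\in\Lambda$ and all $\delta_l(r)$ are even, so all $\delta_j(Sr)$ are even and $Sr\in M$. Thus $M$ is stable, and so is $M^\#$. From $N\subset M\subset\Lambda\subset M^\#\subset N^\#$ we see that $M^\#/M$ is a quotient of the submodule $M^\#/N$ of $D$. By Lemmas~\ref{lem:cyclic} and~\ref{lem:two}, $D$ is a cyclic $\mathbb F_2[t]$-module. Hence $M^\#/M$ is a cyclic $\mathbb F_2[t]$-module.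

\emph{Step 4: the module is a sum of two equal halves.} The lattice $M$ has the basis $\varepsilon_z$ $(z\in Z)$, $\varepsilon_{x_j}+\varepsilon_{y_j}$, $\varepsilon_{x_j}-\varepsilon_{y_j}$ $(1\le j\le k)$. So $M^\#$ consists of the $v$ for which all $v_z$, $\sigma_j(v)$, $\delta_j(v)$ lie in $\mathbb Z_{(2)}$; these $n$ numbers can be prescribed freely, since $v_{x_j}=\frac12(\sigma_j+\delta_j)$ and $v_{y_j}=\frac12(\sigma_j-\delta_j)$. Such a $v$ lies in $M$ if and only if all $\sigma_j(v)$ and $\delta_j(v)$ are even. Therefore $v\mapsto(\sigma(v),\delta(v))\bmod 2$ identifies $M^\#/M$ with $\mathbb F_2^k\oplus\mathbb F_2^k$. By \eqref{eq:action}, $t$ acts as $C\oplus C$, where $C=(a_{jl}+b_{jl}\bmod2)$ is a $k\times k$ matrix over $\mathbb F_2$. The characteristic polynomial of $C$ has degree $k$ and annihilates $M^\#/M$, a cyclic module of dimension $2k$. Hence $k\ge2k$, and $k=0$.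
\end{proof}

\begin{remark}
In Example~\ref{ex:five} the orbits of $\Gamma$ are $\{1,2\},\{3,4\},\{5\}$, we have $k=1$, and $t$ acts on $M^\#/M\cong\mathbb F_2^2$ as the identity. The proof breaks at the end of Step 3. The module $D$ is still cyclic over $\mathbb Z_{(2)}[t]$, but it has order $32^2=2^{10}$ and is generated by $5$ elements as a group, so $2D\neq0$. Over $\mathbb Z_{(2)}[t]$, which is not a principal ideal domain, the submodule $M^\#/N$ of a cyclic module need not be cyclic, and here it is not.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]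
Let $U\in\mathcal U_G$ with $U^*AU=B=A(H)$, and let $P,P',S,S',Q$ be as in Lemma~\ref{lem:Q}. By Proposition~\ref{prop:Q}, $Q$ is a permutation matrix. Let $H_1$ be the relabeling of $H$ with matrix $QBQ^T$. It is self-converse with nonsingular walk matrix $QW(H)$, its involution is $P_1=QP'Q^T$, and $\Theta_{P_1}=Q\Theta_{P'}Q^T$. Its real form is $\Theta_{P_1}^*QBQ^T\Theta_{P_1}=QS'Q^T=S$. By Proposition~\ref{prop:P}, $P_1=P$, and so
\[
U=\Theta_PQ\Theta_{P'}^*=\Theta_P\Theta_{P_1}^*Q=Q .
\]
Thus every $U\in\mathcal U_G$ is a permutation matrix and has level $1$. Proposition~\ref{prop:equiv} now gives both assertions of the theorem.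
\end{proof}

\begin{thebibliography}{1}
\bibitem{WQQW} Wei Wang, Lihong Qiu, Jianguo Qian, Wei Wang, \emph{Generalized spectral characterization of mixed graphs}, arXiv:1911.13004 (2019).
\end{thebibliography}
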